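# Numerical semigroups whose toric ideal is generated by circuits

## 1. Three generators: the case where size alone decides

Picture coins of values $a_1,\dots,a_n$. Suppose the only exchanges allowed involve two kinds of coin at a time: the smallest pile of coins $i$ that has the same value as a pile of coins $j$ may be swapped for that pile. Assume that these exchanges suffice to pass from any bag of coins to any other bag of the same total value. Must some $n-1$ of the exchange rules already suffice? And must the values $a_i$ be built up one at a time in a simple arithmetic pattern? These are the two questions of this lecture. They come from the paper "Universally free numerical semigroups" by Ignacio García Marco, Pedro A. García-Sánchez, Ignacio Ojeda and Christos Tatakis, arXiv:2303.06474 (2023). The answer to both is yes. We first set up the language, then prove the case $n=3$ completely, then see what that proof lacks for larger $n$.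

### 1.1 Toric ideals, circuits, freeness

Let $A=\{a_1,\dots,a_n\}$, $n\ge2$, be a finite set of positive integers that is the minimal generating set of $\mathcal S=\langle A\rangle=\{u_1a_1+\cdots+u_na_n\mid u_i\in\mathbb N\}$, where $0\in\mathbb N$. Dividing all $a_i$ by $\gcd(A)$ changes nothing that follows, so one may assume $\gcd(A)=1$, which makes $\mathcal S$ a numerical semigroup. We shall use $\gcd(A)=1$ explicitly only from Section 7 on.

Let $\mathbb K$ be a field, $\mathbb K[\mathbf x]=\mathbb K[x_1,\dots,x_n]$, and give $\mathbf x^{\mathbf u}$ the $A$-degree $\deg_A(\mathbf x^{\mathbf u})=\sum u_ia_i$. The **toric ideal** of $A$ is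
$$I_A=\langle \mathbf x^{\mathbf u}-\mathbf x^{\mathbf v}\mid \deg_A(\mathbf x^{\mathbf u})=\deg_A(\mathbf x^{\mathbf v})\rangle .$$
It is the kernel of $x_i\mapsto z^{a_i}$, $\mathbb K[\mathbf x]\to\mathbb K[z]$; it is a prime ideal of height $n-1$. Put $L=\{u\in\mathbb Z^n\mid\sum u_ia_i=0\}$, $[n]=\{1,\dots,n\}$ and $\ell_{ij}=\operatorname{lcm}(a_i,a_j)$.

**Definition (circuits).** A circuit of $I_A$ is a binomial $\mathbf x^{\mathbf u^+}-\mathbf x^{\mathbf u^-}\in I_A$ where $\mathbf u=\mathbf u^+-\mathbf u^-\ne0$ has inclusion-minimal support among the nonzero vectors of $L$ and has coprime coordinates. Concretely, up to sign the circuits are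
$$f_{ij}=x_i^{\ell_{ij}/a_i}-x_j^{\ell_{ij}/a_j}\qquad(i\ne j),$$
and $f_{ij}$ has $A$-degree $\ell_{ij}$. We call $I_A$ a *circuit ideal*, and $\mathcal S$ a *circuit numerical semigroup*, if $I_A$ is generated by its circuits.

**Definition (complete intersection, free).** $\mathcal S$ is a complete intersection if $I_A$ can be generated by $n-1$ polynomials. $\mathcal S$ is free if its minimal generators can be arranged as $(b_1,\dots,b_n)$ with $\operatorname{lcm}\big(b_k,\gcd(b_1,\dots,b_{k-1})\big)\in\langle b_1,\dots,b_{k-1}\rangle$ for $k=2,\dots,n$.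

It is known that every free numerical semigroup is a complete intersection, and that in embedding dimension $3$ (that is, $n=3$) every circuit numerical semigroup is a complete intersection.

*Example.* $A=\{4,6,7\}$ is free: $\operatorname{lcm}(6,4)=12\in\langle4\rangle$, and $\operatorname{lcm}(7,\gcd(4,6))=14=4+4+6\in\langle4,6\rangle$. Its circuits are $x_1^3-x_2^2$, $x_1^7-x_3^4$, $x_2^7-x_3^6$, of degrees $12,28,42$. None of the monomials $x_1^3,x_2^2,x_1^7,x_3^4,x_2^7,x_3^6$ divides $x_3^2$. So no exchange can start at $x_3^2$, although $x_1^2x_2$ has the same degree $14$. By Fact 1 below, $\{4,6,7\}$ is not a circuit semigroup. Thus free does not imply circuit; we ask about the converse.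

### 1.2 Moves

**Fact 1.** Let $I_A$ be generated by a set $B$ of binomials. Then any two monomials of equal $A$-degree are joined by a chain of monomials in which consecutive members differ by $\pm\mathbf x^{\mathbf w}f$ with $f\in B$ (a *move*). Consequently the exponent-difference vectors of the elements of $B$ generate the group $L$.

*Proof.* $I_A$ is the $\mathbb K$-span of all $\mathbf x^{\mathbf w}f$ with $f\in B$. Let $\mathcal C$ be a class of monomials connected by moves, and let $\varphi$ be the linear functional "sum of the coefficients of the monomials in $\mathcal C$". The two monomials of $\mathbf x^{\mathbf w}f$ lie in the same class, so $\varphi(\mathbf x^{\mathbf w}f)$ is $1-1=0$ or $0-0=0$. Hence $\varphi$ vanishes on $I_A$. If $\mathbf x^{\mathbf u}-\mathbf x^{\mathbf v}\in I_A$ and $\mathbf x^{\mathbf u}\in\mathcal C$, then $\varphi(\mathbf x^{\mathbf u}-\mathbf x^{\mathbf v})=0$ forces $\mathbf x^{\mathbf v}\in\mathcal C$. For the last sentence, let $u\in L$; a chain from $\mathbf x^{u^-}$ to $\mathbf x^{u^+}$ writes $u$ as a sum of $\pm$ difference vectors of elements of $B$.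 $\square$

### 1.3 Gluing

For $\emptyset\ne W\subseteq[n]$ put
$$\mathcal S_W=\langle a_i\mid i\in W\rangle,\qquad g_W=\gcd(a_i\mid i\in W),\qquad I_W=I_A\cap\mathbb K[x_i\mid i\in W].$$
$I_W$ is the kernel of $x_i\mapsto z^{a_i}$ on $\mathbb K[x_i\mid i\in W]$, so it is spanned by differences of monomials of equal degree in these variables; and $I_{\{i\}}=0$.

**Fact 2 (gluing).** Let $W=W'\sqcup W''$, $i\in W'$, $j\in W''$, and suppose $\delta:=\ell_{ij}=\operatorname{lcm}(g_{W'},g_{W''})$. Then $I_W=I_{W'}+I_{W''}+(f_{ij})$.

*Proof.* The inclusion $\supseteq$ is clear. Let $m'm''$ and $n'n''$ have equal degree, with $m',n'$ in the $W'$-variables and $m'',n''$ in the $W''$-variables. Then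
$$\deg m'-\deg n'=\deg n''-\deg m''\in g_{W'}\mathbb Z\cap g_{W''}\mathbb Z=\delta\mathbb Z .$$
Say this number is $c\delta$; exchanging the two monomials if necessary, $c\ge0$. Comparing degrees, $m'\equiv n'x_i^{c\delta/a_i}$ modulo $I_{W'}$ and $n''\equiv m''x_j^{c\delta/a_j}$ modulo $I_{W''}$. Modulo the right-hand side,
$$m'm''\equiv n'x_i^{c\delta/a_i}m''\equiv n'x_j^{c\delta/a_j}m''\equiv n'n'' .\qquad\square$$

For $n=2$, Fact 2 applied to two singletons says $I_A=(f_{12})$: everything holds, and $\operatorname{lcm}(a_2,a_1)\in\langle a_1\rangle$ gives freeness.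

### 1.4 The case $n=3$

**Proposition 3.** Let $n=3$ and let $I_A$ be a circuit ideal. Then $I_A$ is generated by two circuits, and $\langle A\rangle$ is free.

*Proof.* Number the generators so that $\ell_{12}\le\ell_{13}\le\ell_{23}$. Put $\theta=\ell_{13}$, $g=\gcd(a_1,a_2)$, $h=\operatorname{lcm}(g,a_3)$. Since $g\mid a_1$, we have $h\mid\theta$.

**Step 1: $h=\theta$.** The aim is to show that if $h$ is too small, some monomial is trapped. Suppose $h<\theta$. As $h\in g\mathbb Z=a_1\mathbb Z+a_2\mathbb Z$, write $h=ua_1+va_2$; replacing $(u,v)$ by $(u\pm\ell_{12}/a_1,\,v\mp\ell_{12}/a_2)$ we may take $0\le u<\ell_{12}/a_1$. Put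
$$t=h\ \text{ if } v\ge0,\qquad t=ua_1\ \text{ if } v<0 .$$
In the first case $t=ua_1+va_2$ and $t-h=0$; in the second, $t-h=-va_2$. So $t$ and $t-h$ lie in $\langle a_1,a_2\rangle$. Moreover $t<\theta$, because $h<\theta$ and $ua_1<\ell_{12}\le\theta$.

Let $m$ be a monomial of degree $t$ in $x_1,x_2$, and let $n$ be $x_3^{h/a_3}$ times a monomial of degree $t-h$ in $x_1,x_2$. They have equal degree, so Fact 1 joins them by circuit moves. From a monomial of degree $t$ in $x_1,x_2$ only, a move using $f_{13}$ or $f_{23}$ needs divisibility by $x_1^{\ell_{13}/a_1}$ or $x_2^{\ell_{23}/a_2}$, hence $t\ge\theta$, or by a positive power of $x_3$; neither happens. A move using $f_{12}$ stays inside $x_1,x_2$ and keeps the degree. So $n$, which involves $x_3$, is never reached: a contradiction.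

**Step 2: glue.** Now $\ell_{13}=\operatorname{lcm}(g,a_3)$, so Fact 2 with $W'=\{1,2\}$, $W''=\{3\}$ gives $I_A=(f_{12},f_{13})$. The arrangement $(a_1,a_2,a_3)$ shows freeness: $\operatorname{lcm}(a_2,a_1)\in\langle a_1\rangle$ and $\operatorname{lcm}(a_3,g)=\ell_{13}\in\langle a_1\rangle$. $\square$

For $\{4,6,7\}$ the proof produces $h=14<\theta=28$, $14=2\cdot4+1\cdot6$, $t=14$: exactly the stuck pair $x_1^2x_2$, $x_3^2$.

## 2. From three generators to $n$: what must be trapped, and why smallness fails

Here is the theorem we are after.

**Theorem A.** If $I_A$ is a circuit ideal, then $I_A$ is generated by $n-1$ circuits $f_{ij}$ whose index pairs form a spanning tree of $[n]$. Hence $\langle A\rangle$ is a complete intersection. Moreover $\langle A\rangle$ is free.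

Let us try to repeat the proof of Proposition 3. It inserted the pairs $ij$ in order of increasing $\ell_{ij}$. In general, for a value $\theta$ of the $\ell_{ij}$, let the *blocks* be the connected components of the graph on $[n]$ whose edges are the pairs with $\ell_{ij}<\theta$. At level $\theta$ some blocks merge. To glue two of them, $W_1$ and $W_2$, we need $\operatorname{lcm}(g_{W_1},g_{W_2})=\theta$. If instead $h=\operatorname{lcm}(g_{W_1},g_{W_2})<\theta$, we want a trapped monomial: block parts of degrees $t_1,t_2$, while the target monomial has parts of degrees $t_1-h$ and $t_2+h$. A circuit $f_{ij}$ with $i\in W_k$, $j\notin W_k$ can be used only if $x_i^{\ell_{ij}/a_i}$ divides the $W_k$-part, and this forces $t_k-\ell_{ij}\in\mathcal S_{W_k}$. So we need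
$$t_1,\ t_1-h\in\mathcal S_{W_1},\qquad t_2,\ t_2+h\in\mathcal S_{W_2},\qquad t_k-\ell_{ij}\notin\mathcal S_{W_k}\ \ (i\in W_k,\ j\notin W_k). \tag{1}$$
All the $\ell_{ij}$ in (1) are at least $\theta$. In Proposition 3 we had $W_2=\{3\}$, $t_2=0$, and we took $t_1<\theta$, so that $t_1-\ell_{ij}$ was simply negative.

A sensible plan is to keep this test and prove, by induction on the size of a block $W$, that for $\sigma\in g_W\mathbb Z$ with $\sigma<\theta$ there is $t<\theta$ with $t,\,t-\sigma\in\mathcal S_W$. We must allow general $\sigma$, and not only $\sigma=\pm h$, because an induction will split $\sigma$ between the two halves of $W$. For $|W|=2$ this is fine whenever $\theta\ge\ell_{12}$: write $\sigma=ua_1+va_2$ with $0\le u<\ell_{12}/a_1$ and take $t=\sigma$ or $t=ua_1$ as before.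

For $|W|=3$ it breaks. Take the block $\{6,14,21\}$, with all pairwise lcm's equal to $42$ and $\gcd$ equal to $1$; let $\sigma=43$ and $\theta=48$, a multiple of $6$. First, $43\notin\langle6,14,21\rangle$: with no $21$ the sum is even, with one $21$ we would need $22\in\langle6,14\rangle$, which fails since neither $22$ nor $22-14=8$ is a multiple of $6$, and with two $21$'s a remainder $1$ is left. So if $t$ and $t-43$ lie in the semigroup, then $t-43\ne0$, hence $t-43\ge6$ and $t\ge49>48$. There is no $t<\theta$.

Yet $t=49$ serves the real purpose: $49=2\cdot14+21$, $49-43=6$, and $49-48=1$ is not in the semigroup. Size is the wrong test. The condition to carry through the induction is $t-\theta\notin\mathcal S_W$ itself, for all exits $\theta$ at once, and the work lies in making this condition survive gluing.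

## 3. Good sets

The induction needs to know how a block was assembled, and that it was assembled at nondecreasing levels.

**Definition (good sets).** Singletons are *good of height* $0$. If $W',W''$ are disjoint and good of heights $\delta',\delta''$, and there are $i\in W'$, $j\in W''$ with
$$\delta:=\ell_{ij}=\operatorname{lcm}(g_{W'},g_{W''})\ \ge\ \max(\delta',\delta''),$$
then $W'\sqcup W''$ is *good of height* $\delta$.

*Examples* (naming indices by their values). $\{6,14,21\}$ is good of height $42$: $\{14,21\}$ is good of height $42$, and $\operatorname{lcm}(7,6)=42=\operatorname{lcm}(14,6)$. The set $\{4,6,7\}$ is not good: the three possible splits have $\operatorname{lcm}(g_{W'},g_{W''})$ equal to $\operatorname{lcm}(2,7)=14$, $\operatorname{lcm}(1,6)=6$, $\operatorname{lcm}(1,4)=4$, and none of these is one of $12,28,42$. In $\{6,10,35\}$ the order matters. Starting with $\{10,35\}$ of height $70$, the gluing with $6$ has $\operatorname{lcm}(5,6)=30=\operatorname{lcm}(10,6)$, but $30<70$. Starting with $\{6,10\}$ of height $30$, the gluing with $35$ has $\operatorname{lcm}(2,35)=70=\operatorname{lcm}(10,35)\ge30$,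 so the set is good of height $70$.

By Fact 2 and induction, if $W$ is good then
$$I_W\ \text{is generated by}\ |W|-1\ \text{circuits whose index pairs form a spanning tree of } W. \tag{2}$$
Indeed, for singletons $I_W=0$; and two trees on $W'$ and $W''$ together with the edge $ij$ form a tree on $W'\sqcup W''$.

## 4. The trapping lemma

A *mark* on $W$ is a pair $(r,\theta)$ with $r\in W$, $\theta>0$ and $a_r\mid\theta$; think of it as an exit through which a power of $x_r$ of degree $\theta$ would leave the block.

**Lemma 4.** Let $W$ be good of height $\eta$. Let $M$ be a finite set of marks $(r,\theta)$ on $W$, all with $\theta\ge\eta$. Let $\sigma\in g_W\mathbb Z$ (possibly negative) satisfy $\sigma<\theta$ for all $(r,\theta)\in M$. Then there is $t\in\mathcal S_W$ with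
$$t-\sigma\in\mathcal S_W\quad\text{and}\quad t-\theta\notin\mathcal S_W\ \text{ for all }(r,\theta)\in M.$$

*Proof.* We use induction on $|W|$.

**Base case.** If $W=\{i\}$, take $t=\max(\sigma,0)$. Then $t$ and $t-\sigma$ lie in $a_i\mathbb N$, because $a_i\mid\sigma$; and $t-\theta<0$, because $\sigma<\theta$ and $0<\theta$.

**Setting for the inductive step.** Let $W=W'\sqcup W''$ with $i,j$ and $\delta=\eta$ as in the definition. Write $S'=\mathcal S_{W'}$, $S''=\mathcal S_{W''}$, $S=\mathcal S_W=S'+S''$, $g'=g_{W'}$, $g''=g_{W''}$. Two properties of $\delta$ are used throughout: $\delta\in S'\cap S''$, because $a_i,a_j\mid\delta$; and $g'\mathbb Z\cap g''\mathbb Z=\delta\mathbb Z$. Split $M=M'\sqcup M''$ according to $r\in W'$ or $r\in W''$.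

The plan is to split $\sigma$ into $\sigma_1+\sigma_2$, find $p$ for $\sigma_1$ on $W'$ and $q$ for $\sigma_2$ on $W''$, and combine them. There are two obstacles. First, $\sigma_1$ and $\sigma_2$ must each stay below all marks, and this may force $\sigma_1+\sigma_2$ to exceed $\sigma$ by a multiple $c\delta$. Second, $t=p+q$ need not work, since copies of $\delta$ can pass from one half to the other. Take $\{2,3\}$, $\delta=6$, with the mark $\theta=8$ on the generator $2$, and $\sigma=6$. With $c=1$ and $\sigma_1=\sigma_2=6$ we get $p=q=6$, and $p+q-8=4\in\langle2,3\rangle$, although $p-8<0$. The remedy is to remove copies of $\delta$ from $p+q$: as many as the halves can give, but at most the $c$ that were added. For this removal to suffice, neither half may contain more than $c$ copies of $\delta$, and an additional mark of size $(c+1)\delta$ on each half ensures that. In the small example, $t=p+q-6=6$ works: $6\in\langle 2,3\rangle$, $6-6=0$ and $6-8<0$.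

**Step 1: splitting $\sigma$.** *There are an integer $c\ge0$ and $\sigma_1\in g'\mathbb Z$, $\sigma_2\in g''\mathbb Z$ with*
$$\sigma_1+\sigma_2=\sigma+c\delta,\qquad \sigma_1,\sigma_2<(c+1)\delta,\qquad \sigma_1,\sigma_2<\theta\ \text{ for all }(r,\theta)\in M. \tag{3}$$

Since $\sigma\in g_W\mathbb Z=g'\mathbb Z+g''\mathbb Z$, write $\sigma=\sigma'+\sigma''$ with $\sigma'\in g'\mathbb Z$, $\sigma''\in g''\mathbb Z$. Because $\delta$ is a multiple of $g'$ and of $g''$, for any $c$ and any $\sigma_1\in\sigma'+\delta\mathbb Z$ the numbers $\sigma_1$ and $\sigma_2=\sigma+c\delta-\sigma_1$ lie in $g'\mathbb Z$ and $g''\mathbb Z$. It remains to choose $c$ and $\sigma_1$ so that the inequalities hold.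

- *Case $\sigma<\delta$.* Take $c=0$. The open interval $(\sigma-\delta,\delta)$ has length $2\delta-\sigma>\delta$, so it contains some $\sigma_1\in\sigma'+\delta\mathbb Z$. Then $\sigma_1<\delta$ and $\sigma_2=\sigma-\sigma_1<\delta$, and $\delta=\eta\le\theta$ for all marks.
- *Case $\sigma\ge\delta$.* Let $C=\lfloor\sigma/\delta\rfloor\ge1$, and let $\rho$ be the element of $\sigma'+\delta\mathbb Z$ with $C\delta\le\rho<(C+1)\delta$.
  - If $\rho\le\sigma$, take $c=C$, $\sigma_1=\rho$, $\sigma_2=\sigma+C\delta-\rho$. Both are $\le\sigma$ (the second because $\rho\ge C\delta$), while $\sigma<(C+1)\delta$ and $\sigma<\theta$ for all marks.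
  - If $\rho>\sigma$, take $c=C-1\ge0$, $\sigma_1=\rho-\delta$, $\sigma_2=\sigma+c\delta-\sigma_1=\sigma+C\delta-\rho$. Then $\sigma_1<C\delta$ because $\rho<(C+1)\delta$, and $\sigma_2<C\delta$ because $\rho>\sigma$. Here $C\delta=(c+1)\delta$, and $C\delta\le\sigma<\theta$ for all marks.

**Step 2: applying the induction hypothesis with an extra mark.** Apply the lemma to $W'$ with $\sigma_1$ and marks $M'\cup\{(i,(c+1)\delta)\}$, and to $W''$ with $\sigma_2$ and marks $M''\cup\{(j,(c+1)\delta)\}$. This is allowed: $a_i$ and $a_j$ divide $(c+1)\delta$; every mark is $\ge\delta$, hence at least the heights of $W'$ and $W''$; and (3) puts $\sigma_1,\sigma_2$ below all these marks. We obtain $p\in S'$ and $q\in S''$ with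
$$p-\sigma_1\in S',\qquad q-\sigma_2\in S'',\qquad p-(c+1)\delta\notin S',\qquad q-(c+1)\delta\notin S'',$$
and $p-\theta\notin S'$ for $(r,\theta)\in M'$, $q-\theta\notin S''$ for $(r,\theta)\in M''$.

**Step 3: removing copies of $\delta$.** Let
$$\alpha=\max\{a\ge0: p-a\delta\in S'\},\qquad \beta=\max\{b\ge0: q-b\delta\in S''\}.$$
We have $\alpha\le c$: if $p-a\delta\in S'$ with $a\ge c+1$, adding copies of $\delta\in S'$ would give $p-(c+1)\delta\in S'$. Likewise $\beta\le c$. Put
$$d=\min(c,\alpha+\beta),\qquad t=p+q-d\delta .$$
Then $\alpha\le d$, $\beta\le d$, $d\le\alpha+\beta$ and $d\le c$. We check the three requirements.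

*$t\in S$.* We have $0\le d-\alpha\le\beta$, so $q-(d-\alpha)\delta=(q-\beta\delta)+(\beta-d+\alpha)\delta\in S''$, and $t=(p-\alpha\delta)+\big(q-(d-\alpha)\delta\big)\in S'+S''$.

*$t-\sigma\in S$.* Since $\sigma=\sigma_1+\sigma_2-c\delta$, we have $t-\sigma=(p-\sigma_1)+(q-\sigma_2)+(c-d)\delta\in S$.

*$t-\theta\notin S$ for marks in $M'$.* Suppose $(r,\theta)\in M'$ and $t-\theta=y+z$ with $y\in S'$, $z\in S''$. Then
$$y+\theta-p=q-d\delta-z .$$
The left side lies in $g'\mathbb Z$, because $g'\mid a_r\mid\theta$; the right side lies in $g''\mathbb Z$. So both equal $-x\delta$ for some $x\in\mathbb Z$, that is, $y+\theta=p-x\delta$ and $z=q-(d-x)\delta\in S''$. The latter gives $d-x\le\beta$ (trivially if $d-x<0$, by definition of $\beta$ otherwise), so $x\ge d-\beta\ge0$. Then $p-\theta=y+x\delta\in S'$, a contradiction.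

*$t-\theta\notin S$ for marks in $M''$.* Suppose $(r,\theta)\in M''$ and $t-\theta=y+z$ with $y\in S'$, $z\in S''$. Then $y-p=q-d\delta-\theta-z$; the left side is in $g'\mathbb Z$ and the right side in $g''\mathbb Z$, because $g''\mid a_r\mid\theta$. So both equal $-x\delta$ for some $x\in\mathbb Z$: $y=p-x\delta\in S'$ and $z+\theta=q-(d-x)\delta$. The first gives $x\le\alpha\le d$. Then $q-\theta=z+(d-x)\delta\in S''$, a contradiction. $\square$

*Running the lemma on the obstruction of Section 2.* Let $W'=\{14,21\}$, $W''=\{6\}$, $\delta=42$, $\sigma=43=7+36$, with the mark $48$ on the generator $6$. Here $C=1$, and the element of $7+42\mathbb Z$ in $[42,84)$ is $\rho=49>43$. So $c=0$, $\sigma_1=7$, $\sigma_2=36$. On $W''$ we get $q=36$. On $W'$, with the mark $42$, we split $7=-14+21$, where both terms are below $42$, and get $p=0+21=21$. As $c=0$, also $d=0$, and $t=57$. Indeed $57=21+6\cdot6$, $57-43=14$, and $57-48=9\notin\langle6,14,21\rangle$.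

## 5. Merging blocks: the complete intersection

Assume from now on that $I_A$ is generated by circuits. For $\tau\ge0$ let $G_\tau$ be the graph on $[n]$ with edges the pairs $ij$ with $\ell_{ij}\le\tau$, and let $G_{<\theta}$ have the edges with $\ell_{ij}<\theta$.

**Claim 5.** For every $\tau$, every connected component of $G_\tau$ is good of height $\le\tau$.

*Proof.* We go by induction along the finitely many values of the $\ell_{ij}$. Below the smallest value all components are singletons, good of height $0$. Let $\theta$ be one of the values, and let the claim hold for all $\tau<\theta$. Let $C$ be a component of $G_\theta$. It is a disjoint union of components $W_1,\dots,W_r$ of $G_{<\theta}$, each good of height $<\theta$. If $r=1$ there is nothing to prove; let $r\ge2$. An edge of $G_\theta$ between different $W_k$'s has $\ell_{ij}=\theta$ exactly. As $C$ is connected, each $W_k$ meets such an edge, so it contains some $i$ with $a_i\mid\theta$. Hence $g_{W_k}\mid\theta$ for all $k$.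

**Step 1: $\operatorname{lcm}(g_{W_k},g_{W_l})=\theta$ for $k\ne l$.** This is where the hypothesis on circuits enters. Suppose that, say, $h:=\operatorname{lcm}(g_{W_1},g_{W_2})\ne\theta$. As $h\mid\theta$, we have $0<h<\theta$. For $k=1,2$ let
$$M_k=\{(i,\ell_{ij})\mid i\in W_k,\ j\in[n]\setminus W_k\}.$$
Since $W_k$ is a component of $G_{<\theta}$, all these $\ell_{ij}$ are $\ge\theta$, which exceeds both $h$ and the height of $W_k$. They are marks, because $a_i\mid\ell_{ij}$. Also $h$ and $-h$ lie in $g_{W_1}\mathbb Z\cap g_{W_2}\mathbb Z$. Lemma 4 for $(W_1,M_1,\sigma=h)$ and for $(W_2,M_2,\sigma=-h)$ gives exactly the numbers $t_1,t_2$ required in (1).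

Let $m=m_1m_2$ and $n=n_1n_2$, where $m_k,n_k$ are monomials in the variables of $W_k$, of degrees $\deg m_1=t_1$, $\deg m_2=t_2$, $\deg n_1=t_1-h$, $\deg n_2=t_2+h$. Then $\deg_Am=\deg_An$, and by Fact 1, $m$ and $n$ are joined by circuit moves.

Consider any monomial supported on $W_1\sqcup W_2$ whose $W_k$-part has degree $t_k$ for $k=1,2$. A move from it replaces a divisor $x_i^{\ell_{ij}/a_i}$ by $x_j^{\ell_{ij}/a_j}$; here $x_i$ divides the monomial, so $i\in W_k$ for $k=1$ or $k=2$. If $j\notin W_k$, then $x_i^{\ell_{ij}/a_i}$ divides the $W_k$-part, and the quotient shows $t_k-\ell_{ij}\in\mathcal S_{W_k}$, which (1) excludes. So $j\in W_k$, and the new monomial is again supported on $W_1\sqcup W_2$ with parts of degrees $t_1,t_2$. Hence every monomial reachable from $m$ has $W_1$-part of degree $t_1$. But the $W_1$-part of $n$ has degree $t_1-h\ne t_1$, a contradiction.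

**Step 2: gluing all the blocks of $C$.** Several blocks may merge at the same level; we add them one at a time. As $C$ is connected, order the blocks so that each $W_{k+1}$ is joined to $U_k=W_1\sqcup\cdots\sqcup W_k$ by a pair with $\ell_{ij}=\theta$. Since $\operatorname{lcm}$ distributes over $\gcd$, Step 1 gives
$$\operatorname{lcm}(g_{U_k},g_{W_{k+1}})=\gcd_{s\le k}\operatorname{lcm}(g_{W_s},g_{W_{k+1}})=\theta .$$
The heights of $U_k$ and $W_{k+1}$ are at most $\theta$. So, inductively, $U_{k+1}$ is good of height $\theta$. In particular $C=U_r$ is good of height $\theta$. $\square$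

For $\tau=\max\ell_{ij}$ the graph $G_\tau$ is complete, so Claim 5 says that $[n]$ is good. By (2), $I_A$ is generated by $n-1$ circuits $f_{ij}$, $ij\in T$, with $T$ a spanning tree of $[n]$. So $\langle A\rangle$ is a complete intersection.

## 6. Removing leaves: freeness

Let $T$ be the tree just found. For an edge $e=ij$ put
$$u_e=\frac{\ell_{ij}}{a_i}\mathbf e_i-\frac{\ell_{ij}}{a_j}\mathbf e_j ,$$
the exponent-difference vector of $f_{ij}$. By Fact 1, $\{u_e\}_{e\in T}$ generates $L$. This lattice statement is all that freeness needs.

**Lemma 6.** Suppose $T$ is a spanning tree with $|T|\ge1$ edges and $\{u_e\}_{e\in T}$ generates $L$. Let $\lambda$ be a leaf of $T$ with neighbor $v$, and let $g=\gcd(a_i\mid i\ne\lambda)$. Then $\operatorname{lcm}(a_\lambda,g)=\ell_{\lambda v}\in a_v\mathbb N$, and $\{u_e\}_{e\in T\setminus\lambda v}$ generates $L\cap\{u_\lambda=0\}$.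

*Proof.* Write $\operatorname{lcm}(a_\lambda,g)=c\,a_\lambda$. As $ca_\lambda\in g\mathbb Z$, it is an integer combination of the $a_i$ with $i\ne\lambda$, so there is $u\in L$ with $u_\lambda=c$. Write $u=\sum_em_eu_e$. Only the edge $\lambda v$ involves the coordinate $\lambda$, so $c$ is a multiple of $\ell_{\lambda v}/a_\lambda$; that is, $\ell_{\lambda v}\mid\operatorname{lcm}(a_\lambda,g)$. Conversely, $g\mid a_v$ gives $\operatorname{lcm}(a_\lambda,g)\mid\ell_{\lambda v}$. Finally, if $u=\sum_e m_eu_e\in L$ has $u_\lambda=0$, then the coefficient of $u_{\lambda v}$ is $0$. $\square$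

Put $b_n=a_\lambda$ and delete $\lambda$. The tree $T\setminus\lambda v$ spans $[n]\setminus\{\lambda\}$, and by Lemma 6 its vectors generate the relation lattice of the remaining $a_i$. So the lemma applies again, and we iterate until one vertex is left. The result is an arrangement $(b_1,\dots,b_n)$ such that for every $k\ge2$ there is $j<k$ with
$$\operatorname{lcm}\big(b_k,\gcd(b_1,\dots,b_{k-1})\big)\in b_j\mathbb N\subseteq\langle b_1,\dots,b_{k-1}\rangle .$$
Hence $\langle A\rangle$ is free, and Theorem A is proved. $\blacksquare$

## 7. A determinant and six equivalent conditions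

The proof gives more than freeness: the membership is in a single $b_j\mathbb N$. This leads to a classification. The *Frobenius number* of a numerical semigroup $\mathcal S\ne\mathbb N$ is the largest integer not in $\mathcal S$.

**Theorem B.** Let $\gcd(A)=1$. The following are equivalent.

- (B1) $I_A$ is generated by circuits.
- (B2) $I_A$ is generated by $n-1$ circuits.
- (B3) There is an arrangement $(b_1,\dots,b_n)$ of $A$ such that for each $k\ge2$ there is $j<k$ with $\operatorname{lcm}(b_k,\gcd(b_1,\dots,b_{k-1}))\in b_j\mathbb N$.
- (B4) $\prod_{ij\in T}\operatorname{lcm}(a_i,a_j)=\prod_ia_i$ for some spanning tree $T$ of the complete graph on $[n]$; equivalently, for every spanning tree that is minimum for the weights $\log\ell_{ij}$.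
- (B5) There is a tree $T$ on $[n]$ such that for every prime power $q>1$ the set $\{i\mid q\nmid a_i\}$ induces a connected subgraph of $T$.
- (B6) $\mathbb K[\mathbf x]/J_A$ is Cohen–Macaulay, where $J_A\subseteq I_A$ is the ideal generated by all circuits.

In that case, if $T$ is a minimum spanning tree and $\mathcal S\ne\mathbb N$, the Frobenius number of $\mathcal S$ is $\sum_{ij\in T}\ell_{ij}-\sum_ia_i$.

*Example.* For $A=\{6,10,35\}$ the minimum spanning tree is $6$–$10$–$35$, with lcm's $30$ and $70$, and $30\cdot70=2100=6\cdot10\cdot35$. In (B5), the sets of elements not divisible by $q$ are $\{35\}$ for $q=2$, $\{10,35\}$ for $q=3$, $\{6\}$ for $q=5$, $\{6,10\}$ for $q=7$, and everything for all other $q$. All are connected in this tree. The Frobenius number is $30+70-51=49$.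

*Condition (B3) is strictly stronger than freeness.* $\langle4,6,7\rangle$ is free, but its minimum spanning tree has product $12\cdot28=336\ne168=4\cdot6\cdot7$, so it is not a circuit semigroup. This agrees with the trapped $x_3^2$ of Section 1.

Everything rests on one index computation. For a spanning tree $T$ let $L_T\subseteq L$ be the group generated by $\{u_e\}_{e\in T}$.

**Lemma 7.** If $\gcd(A)=1$, then
$$[L:L_T]=\prod_{e\in T}\ell_e\Big/\prod_ia_i\ \ge1. \tag{4}$$

*Proof.* Recall from Smith normal form: if the rows of an integer $r\times n$ matrix of rank $r$ generate a group $N$, then the index of $N$ in its saturation $\mathbb QN\cap\mathbb Z^n$ is the gcd of the $r\times r$ minors. Here $u_{ij}=\ell_{ij}(\mathbf e_i/a_i-\mathbf e_j/a_j)$, so the matrix with rows $u_e$ is the oriented incidence matrix of $T$ with rows scaled by $\ell_e$ and columns scaled by $1/a_i$. Omitting column $r$ from the incidence matrix leaves determinant $\pm1$: a tree with at least two vertices has a leaf different from $r$, its column has a single nonzero entry $\pm1$, and one expands along it and deletes the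 leaf. Hence the minor omitting column $r$ is
$$\pm\prod_{e\in T}\ell_e\cdot\prod_{i\ne r}\frac1{a_i}=\pm\,a_r\,\frac{\prod_{e\in T}\ell_e}{\prod_ia_i}.$$
These minors are nonzero, so $L_T$ has rank $n-1$. As $L$ is saturated of rank $n-1$, it is the saturation of $L_T$. Let $\kappa=\prod_e\ell_e/\prod_ia_i\in\mathbb Q$. The integers $\kappa a_r$ generate the group $\kappa\sum_r a_r\mathbb Z=\kappa\mathbb Z$, because $\gcd(A)=1$. So $\kappa$ is an integer and is their gcd. $\square$

*Proof of the equivalence of (B1)–(B5).*

**(B1)⇒(B2).** This is Theorem A.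

**(B2)⇒(B4).** By Fact 1 the vectors of the $n-1$ circuits generate $L$, of rank $n-1$. If the index pairs formed a graph with $k\ge2$ components, then each $u_e$ would lie in one of the groups $L\cap\mathbb Z^K$, where $K$ is a component and $\mathbb Z^K\subseteq\mathbb Z^n$ is the set of vectors supported on $K$. Each of these groups has rank $|K|-1$, so the total rank would be at most $n-k<n-1$. Hence the graph is connected; having at most $n-1$ edges, it is a spanning tree $T$, with $L_T=L$. By (4), $\prod_{e\in T}\ell_e=\prod_ia_i$.

For the "equivalently" in (B4): by (4) the product over any spanning tree is at least $\prod_ia_i$. So if some tree attains $\prod_ia_i$, then every minimum spanning tree does; the converse holds because minimum spanning trees exist.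

**(B4)⇒(B3).** By (4), $L_T=L$. Iterate Lemma 6, exactly as in Section 6.

**(B3)⇒(B2).** Put $g=\gcd(b_1,\dots,b_{k-1})$, with $j$ as in (B3). The number $\operatorname{lcm}(b_k,g)$ is a multiple of $b_j$ and of $b_k$, hence of $\operatorname{lcm}(b_k,b_j)$; and it divides $\operatorname{lcm}(b_k,b_j)$, because $g\mid b_j$. So the two are equal. Thus Fact 2 applies with $W'$ the indices of $b_1,\dots,b_{k-1}$ and $W''$ the index of $b_k$, and adds one circuit. Doing this for $k=2,\dots,n$ gives $n-1$ circuits generating $I_A$.

**(B2)⇒(B1).** Clear.

**(B4)⇔(B5).** We compute the $p$-adic valuation of (4) for a fixed tree $T$. Let $p$ be prime, $s\ge1$, and $H=\{i\mid p^s\nmid a_i\}$, which is nonempty since $\gcd(A)=1$. For an edge $e=ij$ we have $p^s\mid\ell_e$ unless both $i$ and $j$ lie in $H$. So the number of edges $e\in T$ with $p^s\mid\ell_e$ is $n-1-|E(T[H])|$, where $T[H]$ is the subgraph induced on $H$; and the number of $i$ with $p^s\mid a_i$ is $n-|H|$. The difference is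
$$|H|-|E(T[H])|-1=\#\{\text{components of the forest }T[H]\}-1\ \ge0 .$$
Summing over $s\ge1$ gives the $p$-adic valuation of $\prod_e\ell_e/\prod_ia_i$. It is $0$ for all $p$ if and only if every $T[H]$ is connected, which is the condition of (B5) for this $T$.

## 8. Cohen–Macaulayness and the Frobenius number

It remains to connect (B6) and to prove the formula. Recall that a Noetherian ring $R$ is Cohen–Macaulay if $\operatorname{depth}R_{\mathfrak m}=\dim R_{\mathfrak m}$ for every maximal ideal $\mathfrak m$; and that if $\mathfrak m$ is an associated prime of $R$, then $\operatorname{depth}R_{\mathfrak m}=0$.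

**(B1)⇒(B6).** Here $J_A=I_A$, and $\mathbb K[\mathbf x]/I_A$ is a one-dimensional domain. Its localizations at maximal ideals are one-dimensional domains, which have depth $1$.

**(B6)⇒(B1).** Write $R=\mathbb K[\mathbf x]/J_A$ and $\mathfrak m=(x_1,\dots,x_n)$. We show that $J_A$ loses nothing when the variables are inverted, and that after inverting them it agrees with $I_A$.

**Step 1: each variable is a nonzerodivisor on $R$.** Suppose $x_r$ is a zero divisor. Then it lies in an associated prime $P$ of $R$. Since $f_{ri}\in J_A$, the ideal $J_A+(x_r)$ contains a power of every variable, so $P\supseteq\mathfrak m$ and $P=\mathfrak m$. Then $\operatorname{depth}R_{\mathfrak m}=0$. But $R_{\mathfrak m}$ maps onto $(\mathbb K[\mathbf x]/I_A)_{\mathfrak m}$, which has dimension $1$, because $\mathbb K[\mathbf x]/I_A$ is a domain that is finitely generated over $\mathbb K$, of dimension $1$. So $\dim R_{\mathfrak m}\ge1$, contradicting (B6). Hence $J_A=J_A:(x_1\cdots x_n)^\infty$.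

**Step 2: the vectors of all circuits generate $L$.** Given a prime $p$, choose $i$ with $p\nmid a_i$. By (4), the star centered at $i$ has index $\prod_{j\ne i}\ell_{ij}/\prod_ka_k$. Since $v_p(\ell_{ij})=v_p(a_j)$ and $v_p(a_i)=0$, this index is prime to $p$. The index in $L$ of the group generated by all circuit vectors divides the index of every star. So it is prime to every $p$, hence equal to $1$.

**Step 3: comparison in the Laurent ring.** Let $J^e$ and $I^e$ be the extensions of $J_A$ and $I_A$ to $\mathbb K[x_1^{\pm1},\dots,x_n^{\pm1}]$. The set of $u\in\mathbb Z^n$ with $\mathbf x^u-1\in J^e$ is a group, because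
$$\mathbf x^{u+v}-1=\mathbf x^u(\mathbf x^v-1)+(\mathbf x^u-1),\qquad \mathbf x^{-u}-1=-\mathbf x^{-u}(\mathbf x^u-1).$$
It contains every circuit vector, since $f_{ij}$ is a monomial times $\mathbf x^{u_{ij}}-1$. By Step 2 it contains $L$. As $I^e$ is generated by the $\mathbf x^u-1$ with $u\in L$, we get $J^e=I^e$. Contracting an extended ideal $I^e$ back to $\mathbb K[\mathbf x]$ gives $I:(x_1\cdots x_n)^\infty$, and $I_A$ is a prime that contains no variable. Therefore $J_A:(x_1\cdots x_n)^\infty=I_A:(x_1\cdots x_n)^\infty=I_A$. With Step 1, $J_A=I_A$, which is (B1).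

**Frobenius number.** Let the equivalent conditions hold, let $T$ be a minimum spanning tree, and let $\mathcal S\ne\mathbb N$.

**Step 1: $I_A=(f_e\mid e\in T)$.** By (B4) and (4), $L_T=L$. Carry out (B4)⇒(B3)⇒(B2) with this $T$. When $b_k=a_\lambda$ is the leaf removed and $v$ is its neighbor, Lemma 6 gives $\operatorname{lcm}(b_k,\gcd(b_1,\dots,b_{k-1}))=\ell_{\lambda v}$, and Fact 2 adds precisely $f_{\lambda v}$. So the circuits used are the $f_e$, $e\in T$.

**Step 2: they form a regular sequence.** These are $n-1$ homogeneous polynomials of positive $A$-degree generating an ideal of height $n-1$. Adding one of them at a time lowers the dimension of the quotient by at most $1$; as it falls from $n$ to $1$ in $n-1$ steps, it falls by exactly $1$ each time. So the first $k$ of them generate an ideal of height $k$. By Macaulay's unmixedness theorem, all associated primes of that ideal have height $k$. The next polynomial lies in none of them, since otherwise the height would not increase. Hence it is a nonzerodivisor modulo the previous ones.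

**Step 3: two forms of the Hilbert series.** Passing to the quotient by a homogeneous nonzerodivisor of degree $\ell$ multiplies the Hilbert series by $1-z^\ell$. So $\mathbb K[\mathcal S]=\mathbb K[\mathbf x]/I_A$ has Hilbert series
$$\frac{\prod_{e\in T}(1-z^{\ell_e})}{\prod_i(1-z^{a_i})},$$
a rational function of degree $\sum_{e\in T}\ell_e-\sum_ia_i$. On the other hand, $\mathbb K[\mathcal S]$ has dimension $1$ in degree $s$ if $s\in\mathcal S$ and $0$ otherwise, so the series is
$$\sum_{s\in\mathcal S}z^s=\frac1{1-z}-\sum_{g\in\mathbb N\setminus\mathcal S}z^g .$$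
If $F\ge1$ is the Frobenius number, then over the common denominator $1-z$ the numerator has degree $F+1$, so this rational function has degree $F$. Comparing the two, $F=\sum_{ij\in T}\ell_{ij}-\sum_ia_i$. $\blacksquare$

As a check, $\{6,14,21\}$ has $42\cdot42=1764=6\cdot14\cdot21$, so it satisfies (B4), and the formula gives $42+42-41=43$. This is the number $\sigma$ that defeated the naive plan in Section 2.
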